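# Cop numbers against a robber who can attack

## 1. One cop on a path, three cops on a seven-cycle

Put one cop on the path $P_4$ with vertices $1,2,3,4$ in this order, and then a robber on another vertex. They take turns, the cop first, and each turn is a step along an edge or a pass. In the classical game of Cops and Robbers, the cop wins by moving onto the robber's vertex. On $P_4$ he wins by walking toward the robber, who is driven to an end of the path.

Now let the robber hit back: on his turn he may move onto a vertex occupied by a cop, and this removes that cop from the game. With this rule one cop loses on $P_4$. No vertex of $P_4$ is adjacent to all others, so wherever the cop is placed, the robber can start at distance at least $2$. After each move of the cop the distance is then at least $1$. If it is at least $2$, the robber passes. If it is exactly $1$, he attacks, and no cop is left. Two cops standing together and moving together do win: they walk toward the robber as before, and if he attacks one of them, the other captures him on the next cop turn. So $P_4$ needs one cop classically and two against an attacking robber.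

Next take the cycle $C_7$ with vertex set $\mathbb Z/7$. Classically one cop loses, because the robber starts at distance at least $2$ and steps away whenever the cop becomes adjacent. Two cops win: both start on $0$, one stays there forever, and the other walks $0,1,2,\dots$ toward the robber, who is squeezed between them. The classical number is $2$.

Against an attacking robber, two cops lose on $C_7$. Call a vertex safe if no remaining cop is on it or adjacent to it. Two cops make at most $6$ vertices unsafe, so the robber has a safe start. Suppose it is his turn at $r$, and no cop is on $r$. If no cop is adjacent to $r$, he passes and is again on a safe vertex. Otherwise, after a reflection if necessary, some cop is on $r+1$. If the other cop is on neither $r+1$ nor $r+2$, the robber attacks the cop on $r+1$; the remaining cop is not on $r$, $r+1$ or $r+2$, so the robber is on a safe vertex and faces a single cop. From then on he plays as on $P_4$. If the other cop is on $r+1$ or $r+2$, then the two cops make unsafe only vertices among $r,r+1,r+2,r+3$, and the robber moves to $r-1=r+6$, which is safe.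

Three cops win on $C_7$ in the attacking game. All start on $0$; one, say $B$, stays on $0$ forever, and the other two move as a pair along $0,1,2,\dots$. Write the robber's position as $p\in\{1,\dots,6\}$ and the pair's as $a$. If the robber ever ends a move on $6$, then $B$ captures him. So he has to keep $a<p\le5$. On each cop turn the pair captures him if $p=a+1$, and otherwise it steps to $a+1<p$. If he attacks the pair, the survivor captures him. Since $a$ grows on every cop turn and $a<p\le 5$, he is captured after finitely many moves.

So $C_7$ has the two numbers $2$ and $3$. Notice who was doubled. The cop $B$ stood alone and was never in danger: a robber next to $B$ after his own move is captured before he can attack. The cops that had to come as a pair were those that *approached* the robber. How much can this cost? How far apart can the two numbers be, and which pairs of numbers occur?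

## 2. The two cop numbers and the theorem

All graphs are finite, simple and connected, and carry a loop at every vertex, so that passing is a move along a loop. We write $N(v)$ for the set of neighbors of $v$ other than $v$, and $N[v]=N(v)\cup\{v\}$.

**Definition (classical game).** The cop player places $k$ cops on vertices, several on one vertex being allowed. Then the robber is placed. In each round every cop moves to an adjacent vertex or passes, and then the robber moves to an adjacent vertex or passes. The cops win if after finitely many moves a cop moves onto the robber's vertex; a robber who steps onto a cop also counts as captured. The robber wins if he evades capture forever. The least $k$ for which the cops have a winning strategy is the *cop number* $\operatorname{cop}(G)$.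

**Definition (attacking game).** The rules are the same, except that on his turn the robber may move onto a vertex occupied by a cop. This eliminates one cop there, and play continues. The least number of cops that can force a capture is the *attacking cop number* $\operatorname{att}(G)$.

Placing the robber is not a move, so it is not an attack: a robber placed on a cop's vertex is captured when that cop passes. In Section 1 we found $(\operatorname{cop},\operatorname{att})=(1,2)$ for $P_4$ and $(2,3)$ for $C_7$. For every graph,
$$\operatorname{cop}(G)\le\operatorname{att}(G)\le 2\operatorname{cop}(G). \tag{1}$$
For the first inequality, a winning strategy in the attacking game also wins the classical game, where the robber has no attacks. For the second, replace each cop of a classical winning strategy by two cops that always move together; a robber who attacks one of a pair is captured by the other, and a robber who never attacks is caught by the classical strategy.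

The line graph of the Petersen graph has $\operatorname{cop}=2$ and $\operatorname{att}=4$, and there are graphs $H$ with $\operatorname{att}(H)=2\operatorname{cop}(H)=6$, so a difference of $3$ is attainable. Clow, Huggan and Messinger, in "Cops and Attacking Robbers with Cycle Constraints" (arXiv:2408.02225, 2024), are the source of the problem: prove or disprove that for every integer $k\ge3$ some graph has $\operatorname{att}(G)-\operatorname{cop}(G)\ge k$. The statement is true, and one can say exactly which pairs occur.

**Theorem 1.** A pair of positive integers $(a,b)$ equals $(\operatorname{cop}(G),\operatorname{att}(G))$ for some finite connected graph $G$ if and only if $a\le b\le 2a$.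

In particular, for every $k\ge1$ there is a graph with $\operatorname{cop}(G)=k$ and $\operatorname{att}(G)=2k$, and so with difference exactly $k$. By (1) the difference is at most $\operatorname{cop}(G)$, so no graph with cop number below $k$ has difference at least $k$; the cop number here is the smallest possible.

Necessity in Theorem 1 is (1). Sufficiency splits into three parts: the pair $(1,2)$, which is $P_4$, and the following two statements.

**Theorem 2.** For all integers $k\ge2$ and $1\le s\le k$ there is a graph $G$ with $\operatorname{cop}(G)=k$ and $\operatorname{att}(G)=k+s$.

**Proposition 3.** For every $k\ge1$ there is a graph $G$ with $\operatorname{cop}(G)=\operatorname{att}(G)=k$.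

Indeed $(a,a)$ is Proposition 3, $(a,a+s)$ with $a\ge2$ and $1\le s\le a$ is Theorem 2, and $(1,2)$ is $P_4$. The question as posed is Theorem 2 with $s=k$.

All our lower bounds use one notion.

**Definition (safe vertex).** After the robber's move, a vertex is *safe* if it lies in $N[c]$ for no remaining cop $c$. We write $c$ both for a cop and for the vertex it stands on, and count cops with multiplicity.

A robber on a safe vertex is not captured in the next cop turn, so at the start of his own next turn no cop is on his vertex. A robber who can end every move on a safe vertex therefore evades forever. A vertex that is already safe with respect to the cops present carries no cop, so moving there is not an attack and is legal in both games.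

## 3. Hubs over a point–line graph: the two numbers agree

To build graphs with a prescribed cop number $k$, it is natural to combine two devices. A graph without triangles and $4$-cycles in which every vertex has many neighbors is hard for cops, because a cop elsewhere can guard at most one neighbor of the robber's vertex. Extra vertices called hubs, each adjacent to a large set, let a fixed number of cops win. This proves Proposition 3.

**Construction.** Let $q$ be a prime with $q\ge k^2$, and partition $\mathbb F_q=S_1\sqcup\dots\sqcup S_k$ with all $|S_j|\ge k$. Let $V$ consist of points $(x,y)$ and lines $[m,b]$ with $x,y,m,b\in\mathbb F_q$, where $(x,y)\sim[m,b]$ if and only if $y=mx+b$. Put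
$$V_j=\{(x,y):x\in S_j\}\cup\{[m,b]:m\in S_j\}.$$
Add vertices $h_1,\dots,h_k$ with $h_j$ adjacent to exactly the vertices of $V_j$.

For example, let $k=2$, $q=5$, $S_1=\{0,1\}$, $S_2=\{2,3,4\}$. The point $(1,0)$ lies on $[m,-m]$ for each $m$, that is, on $[0,0],[1,4]$ in $V_1$ and on $[2,3],[3,2],[4,1]$ in $V_2$. It is itself in $V_1$, hence adjacent to $h_1$.

**Structure of the graph.** We need three facts. First, the graph on $V$ is bipartite and has no $4$-cycle: if two distinct points $(x,y),(x',y')$ lie on $[m,b]$, then $x\ne x'$ (equal $x$ would force equal $y$), so $m=(y-y')/(x-x')$ and $b=y-mx$ are determined. Thus two distinct points have at most one common line, and hence two distinct lines have at most one common point. Being bipartite, $V$ contains no triangle. Second, a point lies on exactly one line of each slope ($b=y-mx$), and a line has exactly one point for each $x$, so every vertex of $V$ has exactly $|S_j|\ge k$ neighbors in $V_j$, for each $j$, and $q$ neighbors in $V$ altogether. Third, the whole graph is connected: a vertex of $V$ has a neighbor in every $V_j$, and $h_j$ is joined to all of $V_j$.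

**Upper bound.** The set $\{h_1,\dots,h_k\}$ is dominating, that is, every vertex is in it or adjacent to a member of it. So $k$ cops placed there capture the robber in their first move in either game, and $\operatorname{cop}\le\operatorname{att}\le k$.

**Lower bound.** Let there be at most $k-1$ cops in the classical game. We show that the robber can always end his move on a safe vertex of $V$.

At the start, some $h_j$ carries no cop. The set $V_j$ has $2q|S_j|\ge2qk$ elements. A cop in $V$ makes at most $q+1$ of them unsafe. A cop on another hub $h_i$ makes none of them unsafe, since $N[h_i]=V_i\cup\{h_i\}$. As $(k-1)(q+1)=kq+k-q-1<2qk$ (because $k\le k^2\le q$), a safe start in $V_j$ exists.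

Suppose it is the robber's turn at $r\in V$, with no cop on $r$. Again some $h_j$ carries no cop, and cops on other hubs have no element of $V_j$ in their closed neighborhoods. Consider a cop at $c\in V\setminus\{r\}$. If $c\sim r$, the only element of $N(r)\cap V_j$ that can lie in $N[c]$ is $c$ itself, since there are no triangles in $V$. If $c\not\sim r$, then $c$ and $r$ have at most one common neighbor in $V$, since there are no $4$-cycles. So each of the at most $k-1$ cops closes at most one of the at least $k$ vertices of $N(r)\cap V_j$, and a safe move exists.

Hence $\operatorname{cop}\ge k$, and with the upper bound and (1), $\operatorname{cop}=\operatorname{att}=k$. This proves Proposition 3. $\square$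

Why do the two numbers agree here? The cops on the hubs never come near the robber before they capture him, so he never gets to use his new power. To separate the numbers, the hubs must not dominate. That alone is not enough, as the following remark shows.

**Remark.** Suppose a set $D$ of $k$ vertices dominates every vertex except those of an independent set $R$. Then $\operatorname{att}(G)\le k+1$. To see this, put one cop on each vertex of $D$ and never move it except to capture, and use one extra cop. A robber outside $R$ after his move is captured, so he must start at some $r\in R$. All neighbors of $r$ lie outside $R$ (which is independent) and outside $D$ (since $r$ is not dominated), hence each is adjacent to a cop on $D$. So he cannot leave $r$ without being captured. The extra cop walks to a neighbor of $r$. If the robber stays, that cop captures him; if he moves, even by attacking that cop, a cop on $D$ captures him.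

The reason is the one seen for $B$ on $C_7$: a guard at distance $2$ from the robber blocks an exit and cannot be attacked. For large gaps the region that the hubs do not see must contain edges, and these edges must force many cops to come close.

## 4. Exits in pairs

The design is as follows. The robber's home is a set $\Gamma$ that no hub sees. From $r\in\Gamma$ the exits come in $k$ groups $N_1(r),\dots,N_k(r)$. For $i>s$ the group $N_i(r)$ is a single vertex, guarded from afar by the hub $h_i$. For $i\le s$ it is a *pair*: one vertex guarded by $h_i$, and one inside $\Gamma$. We want two properties of a cop at $c\ne r$:

- it interferes with at most one group;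
- it can close both vertices of a pair only by standing *on one of them*.

In the classical game one cop per group can then suffice, provided that the two vertices of a pair are adjacent, so that a cop on one of them closes both. In the attacking game such a cop stands next to the robber and can be attacked, unless a second cop protects it. So each pair should cost two cops, each single exit one cop, and in total $2s+(k-s)=k+s$.

Groups supply such graphs. Recall that the left cosets $gH$ of a subgroup $H\le\Gamma$ partition $\Gamma$, and $gH=g'H$ if and only if $g^{-1}g'\in H$.

**Construction.** Let $k\ge2$ and $1\le s\le k$. Let $\Gamma$ be a finite group generated by cyclic subgroups $H_1,\dots,H_k$ of order $n=4k$ with $H_i\cap H_j=\{1\}$ for $i\ne j$. For $i\le s$ let $L_i\le H_i$ be the subgroup of order $2$, and for $i>s$ let $L_i=\{1\}$. The vertex set of $G$ is the disjoint union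
$$\Gamma\ \sqcup\ Y\ \sqcup\ \{h_1,\dots,h_k\},\qquad Y=\bigsqcup_{i=1}^k\Gamma/H_i,$$
where each left coset $gH_i$ is a vertex, and cosets for different $i$ are different vertices. The edges are

- $g\sim g'$ for $g,g'\in\Gamma$ if $g^{-1}g'\in L_i\setminus\{1\}$ for some $i$;
- $g\sim gH_i$ for all $g\in\Gamma$ and all $i$;
- $h_i\sim y$ for all $y\in\Gamma/H_i$.

There are no other edges. The first rule is symmetric because $L_i$ is closed under inverses. The graph is connected: $g$ and $gx$ with $x\in H_i$ are both adjacent to $gH_i$, the $H_i$ generate $\Gamma$, and every coset vertex and every hub is attached to this part. In all cases the index satisfies $[H_i:L_i]\ge 2k$.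

For $r\in\Gamma$ put
$$N_i(r)=(rL_i\setminus\{r\})\cup\{rH_i\}.$$
For $i\le s$ this is $\{rx,\,rH_i\}$, where $x$ is the element of order $2$ in $L_i$; the two vertices are adjacent, since $rxH_i=rH_i$. For $i>s$ it is $\{rH_i\}$. Since the $L_i$ meet pairwise in $1$, $N(r)$ is the disjoint union of $N_1(r),\dots,N_k(r)$. When $k=s=2$, for instance, $r$ has the four neighbors $rx_1,\ rH_1,\ rx_2,\ rH_2$, forming two triangles with $r$.

Which group should we take? The first choice is $\Gamma=(\mathbb Z/4k)^k$ with $H_i$ the $i$-th coordinate subgroup. It has the required intersections, but the first wanted property fails if $s\ge2$. Let $x_1,x_2$ be the elements of order $2$ in $L_1,L_2$, and put a cop at $c=rx_1x_2$. Then $c\sim rx_1$, because $c=(rx_1)x_2$. But also $c=(rx_2)x_1$, so $c\sim rx_2$. One cop interferes with two groups, and the count $2s+(k-s)$ cannot be carried out. What broke it is the relation $x_1x_2x_1^{-1}x_2^{-1}=1$, of length $4$. So we look for a finite group in which no relations of length up to $4$ hold between the $H_i$.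

## 5. A finite group without short relations

**Lemma 4.** Let $k,n\ge2$. There is a finite group $\Gamma$ generated by cyclic subgroups $H_1,\dots,H_k$ of order $n$ such that
$$x_1x_2\cdots x_\ell\ne1\quad\text{whenever }1\le\ell\le4,\ x_j\in H_{i_j}\setminus\{1\},\ i_j\ne i_{j+1}\ (1\le j<\ell). \tag{2}$$

A product as in (2) is called *reduced of length $\ell$*. For $k=n=2$, the symmetric group $S_3$ with $H_1=\langle a\rangle$, $a=(1\,2)$, and $H_2=\langle b\rangle$, $b=(2\,3)$, already works: $a,b\ne1$; $ab$ and $ba$ have order $3$, so they and their squares $abab$, $baba$ are not $1$; and $aba$, $bab$ are odd permutations. For general $k,n$ we let the group act on the short words themselves, so that a product displays its own letters.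

*Proof.* Let $C_1,\dots,C_k$ be disjoint copies of $\mathbb Z/n$, written multiplicatively. Let $W$ be the finite set of words $x_1\cdots x_\ell$ with $0\le\ell\le4$, each letter a non-identity element of some $C_i$, and consecutive letters from different $C_i$'s. The empty word $\emptyset$ belongs to $W$.

**Step 1: each $C_i$ acts on $W$.** Fix $i$. For each $w\in W$ of length at most $3$ that does not end in a letter of $C_i$, form the block
$$\{w\}\cup\{wx:x\in C_i\setminus\{1\}\}\subseteq W .$$
Identify $w$ with $1\in C_i$ and $wx$ with $x$, and let $C_i$ act on the block by right multiplication on itself. Words of length $4$ not ending in a letter of $C_i$ are fixed. A word ending in a letter $x\in C_i$ has the form $wx$ with $w$ of length at most $3$ not ending in a letter of $C_i$, so it is in exactly one block. A word of length at most $3$ not ending in a letter of $C_i$ is in the block it defines and in no other. So every word is in exactly one block or is fixed, and we have a right action of $C_i$ on $W$. Writing permutations on the right and composing from left to right, this is a homomorphism $\varphi_i:C_i\to\mathrm{Sym}(W)$.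

**Step 2: the group and its products.** Let $H_i=\varphi_i(C_i)$ and $\Gamma=\langle H_1,\dots,H_k\rangle\le\mathrm{Sym}(W)$, a finite group. Take $x_1,\dots,x_\ell$ with $1\le\ell\le4$, $x_j\in C_{i_j}\setminus\{1\}$ and $i_j\ne i_{j+1}$. Apply $\varphi_{i_1}(x_1)\cdots\varphi_{i_\ell}(x_\ell)$ to $\emptyset$. Before step $j$ the current word is $x_1\cdots x_{j-1}$. Its length is $j-1\le3$ and it does not end in a letter of $C_{i_j}$, so step $j$ appends $x_j$. The result is the word $x_1\cdots x_\ell\ne\emptyset$, so the product is not the identity. The case $\ell=1$ shows that each $\varphi_i$ is injective, so $H_i$ is cyclic of order $n$, and every non-identity element of $H_i$ is $\varphi_i(x)$ for some $x\ne1$. This gives (2). $\square$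

For $k=n=2$ the construction can be drawn on a line. The nine words, in the order $abab,\ aba,\ ab,\ a,\ \emptyset,\ b,\ ba,\ bab,\ baba$, form a path whose consecutive words are swapped alternately by $b,a,b,a,b,a,b,a$. The word $abab$ is fixed by $a$, and $baba$ by $b$.

One consequence of (2) will be used constantly:
$$H_i\cap H_j=\{1\}\quad (i\ne j). \tag{3}$$
Indeed, if $1\ne x\in H_i\cap H_j$, then $x\cdot x^{-1}=1$, with $x$ taken in $H_i$ and $x^{-1}$ in $H_j$, would be a reduced product of length $2$.

From now on $\Gamma,H_1,\dots,H_k$ come from Lemma 4 with $n=4k$, and $G$ is the graph built from them in Section 4; (3) supplies the hypothesis on intersections.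

## 6. What one cop can see

The first lemma is about a robber in $\Gamma$ and gives the two properties wanted in Section 4.

**Lemma 5.** Let $r\in\Gamma$ and let $c\ne r$ be a vertex of $G$.
(a) There is at most one $i$ with $N[c]\cap N_i(r)\ne\emptyset$.
(b) If $c\notin N_i(r)$, then $|N[c]\cap N_i(r)|\le1$.

*Proof.* Write $N_i=N_i(r)$. We go through the three kinds of vertices $c$.

**Case $c\in\Gamma$.** Write $c=rg$ with $g\in\Gamma\setminus\{1\}$. We translate membership into equations for $g$. First, $rH_i\in N[c]$ if and only if $rgH_i=rH_i$, that is, $g\in H_i$. Second, for $x\in L_i\setminus\{1\}$ we have $rx\in N[c]$ if and only if $x^{-1}g=(rx)^{-1}c\in\bigcup_jL_j$, that is, $g=xz$ with $z\in\bigcup_jL_j$. Here either $z\in L_i$, and then $g\in L_i\setminus\{1\}$, or $z\in L_j\setminus\{1\}$ with $j\ne i$. In every case, $N[c]\cap N_i\ne\emptyset$ implies that $g$ equals a reduced product of length $1$ or $2$ whose first letter is in $H_i$.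

For (a), suppose this holds for two indices $i\ne i'$, with reduced products $w$ and $w'$, both equal to $g$. In $w^{-1}w'$ the last letter of $w^{-1}$ is in $H_i$ and the first letter of $w'$ is in $H_{i'}$, so $w^{-1}w'$ is reduced, of length between $2$ and $4$, and it equals $1$. This contradicts (2). Length $4$ is really needed here; this is the configuration that defeated the abelian group.

For (b), suppose $c\notin N_i$ and $|N[c]\cap N_i|=2$. Then $i\le s$, $L_i=\{1,x\}$, and both conditions hold: $g\in H_i$, and $g=xz$ with $z\in\bigcup_jL_j$. Since $c\notin N_i$ and $g\ne1$, we have $g\notin L_i$, so $z\notin L_i$ and hence $z\in L_j\setminus\{1\}$ for some $j\ne i$. But $z=x^{-1}g\in H_i$, so $z\in H_i\cap H_j=\{1\}$, a contradiction.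

**Case $c\in Y$.** Write $c=gH_j$. Then $N[c]=\{c\}\cup gH_j\cup\{h_j\}$, where $gH_j$ in the middle means its set of elements in $\Gamma$. Hence $N[c]\cap N_i\ne\emptyset$ if and only if either $i=j$ and $c=rH_j$, or $rx\in gH_j$ for some $x\in L_i\setminus\{1\}$.

For (a), suppose first that $c=rH_j$. If $i\ne j$, only the second alternative is possible, and it gives $x\in H_i\cap H_j=\{1\}$, which is false. So only $i=j$ occurs. Now suppose that $c\ne rH_j$. The first alternative is excluded. The index $i=j$ is excluded as well, since $rx\in gH_j$ with $x\in H_j$ gives $gH_j=rH_j$. Suppose two indices $i\ne i'$, both different from $j$, occur: $rx,rx'\in gH_j$ with $x\in L_i\setminus\{1\}$ and $x'\in L_{i'}\setminus\{1\}$. Then $x^{-1}x'\in H_j$, so $x^{-1}x'u=1$ for some $u\in H_j$. This is a reduced product of length $2$ (if $u=1$) or $3$ (if $u\neq1$), contradicting (2).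

For (b), let $c\notin N_i$. Then $c\ne rH_i$, and coset vertices are pairwise non-adjacent, so $rH_i\notin N[c]$. Since $N_i\setminus\{rH_i\}$ has at most one element, $|N[c]\cap N_i|\le1$.

**Case $c=h_j$.** Here $N[c]=\{h_j\}\cup\Gamma/H_j$, so $N[c]\cap N_i$ is $\{rH_j\}$ if $i=j$ and is empty otherwise. Both claims hold. $\square$

The second lemma is about a robber on a coset vertex $aH_i$. He wants to return to $\Gamma$, so we ask which elements of $aH_i$ one cop can close.

**Lemma 6.** Let $y=aH_i\in Y$ and let $c\ne y$ be a vertex of $G$. Then the set $N[c]\cap aH_i$ of elements $g\in aH_i\subseteq\Gamma$ is contained in a single left coset of $L_i$.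

*Proof.* We distinguish the position of $c$.

Suppose $c\in aH_i$. If $g\in N[c]\cap aH_i$, then $c^{-1}g\in\bigcup_jL_j$ and $c^{-1}g\in H_i$. By (3), $H_i\cap L_j=\{1\}$ for $j\ne i$, so $c^{-1}g\in L_i$ and $g\in cL_i$.

Suppose $c\in\Gamma\setminus aH_i$. Let $g,g'\in N[c]\cap aH_i$. Since neither equals $c$, we can write $c=gz=g'z'$ with $z\in L_j\setminus\{1\}$ and $z'\in L_{j'}\setminus\{1\}$. Here $j,j'\ne i$, because $c\notin aH_i$. Then $u:=g^{-1}g'=zz'^{-1}$ lies in $H_i$. If $j=j'$, then $u\in H_i\cap H_j=\{1\}$, so $g=g'$. If $j\ne j'$, then $u^{-1}zz'^{-1}=1$ is a reduced product of length $2$ (if $u=1$) or $3$ (if $u\ne1$, since $j\ne i$), contradicting (2). So the set has at most one element.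

Suppose $c=bH_j\in Y$. Then $N[c]\cap\Gamma=bH_j$. If $j=i$, the cosets $bH_i\ne aH_i$ are disjoint. If $j\ne i$, two elements of $aH_i\cap bH_j$ differ by an element of $H_i\cap H_j=\{1\}$, so there is at most one.

Suppose $c=h_j$. Then $N[c]\cap\Gamma=\emptyset$. $\square$

## 7. Winning from the hubs

**Claim: $\operatorname{att}(G)\le k+s$.** Place two cops on $h_i$ for each $i\le s$, and one cop on $h_i$ for each $i>s$; this is $2s+(k-s)=k+s$ cops. All hubs are occupied and every vertex of $Y$ is adjacent to a cop, so the robber must start at some $r\in\Gamma$ to survive the first cop turn. Now, for each $i\le s$, both cops on $h_i$ move to $rH_i$, and all other cops stay. The robber can only move to a vertex of $N[r]$, and we check each possibility.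

- If he stays on $r$, he is captured by a cop on $rH_1$, which is adjacent to $r$ (here we use $s\ge1$).
- If he moves to $rx$ with $x\in L_i\setminus\{1\}$, then $i\le s$ and $rx\sim rH_i$, so a cop on $rH_i$ captures him.
- If he moves to $rH_i$ with $i\le s$, he eliminates one of the two cops there, and the other captures him.
- If he moves to $rH_i$ with $i>s$, the cop on $h_i$ captures him.

**Claim: $\operatorname{cop}(G)\le k$.** Use the same strategy with one cop on each $h_i$. The same four possibilities arise; in the third, the robber has stepped onto a cop and is captured by the rules of the classical game.

To see why fewer cops fail in the attacking game, take $k=s=2$ with only three cops, two on $h_1$ and one on $h_2$, and let them imitate this strategy: the pair goes to $rH_1$ and the single cop to $rH_2$. The robber attacks the cop on $rH_2$. The remaining cops are on $rH_1$, and $N[rH_1]$ consists of $rH_1$ itself, elements of $\Gamma$, and $h_1$. So the vertex $rH_2$ is safe, and the robber continues against two cops. The next section shows that no three cops can do better.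

## 8. The robber's strategy

We show that $\operatorname{att}(G)\ge k+s$ and $\operatorname{cop}(G)\ge k$. In the attacking game let there be at most $k+s-1$ cops, and in the classical game at most $k-1$. In both games there are at most $2k-1$ cops, since $s\le k$, and the number of cops never increases. We give a strategy with which the robber always ends his move on a safe vertex of $\Gamma\cup Y$.

**Step 1: a safe start.** We compare the number of unsafe elements with $|\Gamma|$. For a cop at $c$, the number $|N[c]\cap\Gamma|$ is $1+s$ if $c\in\Gamma$, is $4k$ if $c\in Y$, and is $0$ if $c$ is a hub; since $1+s\le4k$, it is always at most $4k$. So at most $(2k-1)4k<8k^2$ elements of $\Gamma$ are unsafe.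

On the other hand, the products $xx'$ with $x\in H_1\setminus\{1\}$ and $x'\in H_2\setminus\{1\}$ are pairwise distinct. For if $xx'=tt'$, then $t^{-1}x=t'x'^{-1}\in H_1\cap H_2=\{1\}$ by (3), so $x=t$ and $x'=t'$. Hence
$$|\Gamma|\ge(4k-1)^2=9k^2+(7k-1)(k-1)\ge9k^2 .$$
So some $r\in\Gamma$ is safe, and the robber starts there.

**Step 2: a turn on a coset vertex.** Suppose it is the robber's turn at $y=aH_i\in Y$; no cop is on $y$. He returns to $\Gamma$. The set $aH_i$ is a union of $[H_i:L_i]\ge2k$ left cosets of $L_i$. By Lemma 6, each of the at most $2k-1$ cops $c$ has $N[c]\cap aH_i$ inside one such coset. So some coset $gL_i\subseteq aH_i$ meets no $N[c]$. Moving to $g$, which is adjacent to $y=gH_i$, is a safe move. This is where $n=4k$ is needed: there must be more cosets of $L_i$ in $H_i$ than cops.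

**Step 3: the two kinds of escape from a group element.** Suppose it is the robber's turn at $r\in\Gamma$; no cop is on $r$. Say that a cop at $c$ is *assigned* to $i$ if $N[c]\cap N_i(r)\ne\emptyset$. Since $c\ne r$, Lemma 5(a) says that each cop is assigned to at most one $i$.

*Escape 1: some $i$ has no assigned cop.* Then $rH_i\in N_i(r)$ lies in no $N[c]$. It is safe, and the robber moves there. This is not an attack.

*Escape 2 (attacking game): some $i\le s$ has exactly one assigned cop, at $c$.* Then no vertex of $N_i(r)$ lies in $N[c']$ for any other cop $c'$. If $c\notin N_i(r)$, then Lemma 5(b) and $|N_i(r)|=2$ give a vertex of $N_i(r)$ outside $N[c]$. It is safe, and the robber moves there. If $c\in N_i(r)$, the robber attacks the cop at $c$. That cop is eliminated, and $c\in N_i(r)$ lies in $N[c']$ for no remaining cop $c'$. (In particular no second cop stood on $c$, since it would also have been assigned to $i$.) So the robber's new vertex is safe. In both cases it is in $N_i(r)\subseteq\Gamma\cup Y$.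

**Step 4: an escape always exists.** In the attacking game, suppose that neither escape is available at some turn in $\Gamma$. Then every $i\le s$ has at least two assigned cops, and every $i>s$ has at least one. Since each cop is assigned to at most one index, there are at least
$$2s+(k-s)=k+s$$
cops, contradicting the assumption that there are at most $k+s-1$. So the robber, using Steps 1 to 3, always ends his move on a safe vertex and evades forever. Hence $\operatorname{att}(G)\ge k+s$.

In the classical game with at most $k-1$ cops, at most $k-1$ of the $k$ indices have an assigned cop, so Escape 1 is available at every turn in $\Gamma$. With Steps 1 and 2 the robber evades forever, never stepping onto a cop. Hence $\operatorname{cop}(G)\ge k$.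

Together with Section 7, $\operatorname{cop}(G)=k$ and $\operatorname{att}(G)=k+s$, which proves Theorem 2. $\square$

With Proposition 3, the path $P_4$ and the inequalities (1), this proves Theorem 1. For $s=k$ the graph $G$ satisfies $\operatorname{att}(G)-\operatorname{cop}(G)=2k-k=k$, so the statement asked about is true for every $k\ge3$.
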